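\title{Solvability of flat pseudo-Riemannian Lie groups of index two and three}


\begin{abstract}
We determine the signatures $(p,q)$ of left-invariant flat pseudo-Riemannian metrics on non-solvable connected Lie groups: such a metric exists if and only if $p,q\ge 3$ and $p+q\ge 7$. This answers a question of Baues. Flat Lie groups of signature $(n-2,2)$ are always solvable, and those of signature $(n-3,3)$ need not be once $n\ge 7$. The smallest example has Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ and signature $(4,3)$, and it is the only non-solvable example in dimension $7$ up to isomorphism and scaling of the metric. The main tool is a polynomial attached to the flat metric, all of whose divisors have null gradient.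
\end{abstract}

\section{Introduction}\label{sec:intro}

A pseudo-Riemannian metric on a manifold $M$ of dimension $n$ is a smooth field $\langle\,,\rangle$ of nondegenerate symmetric bilinear forms on the tangent spaces. Its signature is $(p,q)$, $p+q=n$, where $p$ and $q$ are the maximal dimensions of positive definite and of negative definite subspaces; we call $q$ the \emph{index}. The metric is \emph{flat} if the curvature tensor
\[
R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z
\]
of its Levi-Civita connection $\nabla$ vanishes identically. A \emph{flat pseudo-Riemannian Lie group} is a connected Lie group $G$ with a left-invariant flat pseudo-Riemannian metric. Its Lie algebra $\mathfrak g$, with the form $\langle\,,\rangle$ at the identity, is its \emph{metric Lie algebra}. Replacing the metric by its negative keeps it flat and exchanges $p$ and $q$.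

Flatness says that $G$ looks locally like the pseudo-Euclidean space of the same signature, with $\mathfrak g$ acting on it by infinitesimal isometries, simply transitively near a point. A semisimple subalgebra of $\mathfrak g$ then fixes a point of this space and so becomes a subalgebra of $\mathfrak{so}(p,q)$ (Lemma~\ref{lem:semisimple}). The closer the metric is to being definite, the less room there is for a simply transitive action to coexist with such a fixed point. The following facts are known.
\begin{itemize}
\item[(F1)] A unimodular flat pseudo-Riemannian Lie group is solvable. (A connected Lie group is unimodular if and only if $\operatorname{tr}\operatorname{ad}x=0$ for all $x\in\mathfrak g$.)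
\item[(F2)] Flat Riemannian Lie groups and flat Lorentzian Lie groups (signature $(n-1,1)$) are solvable.
\item[(F3)] Not every flat pseudo-Riemannian Lie group is solvable. For $U=\mathrm{GL}(2,\mathbb R)\subset\mathbb A^4$, the dual tube domain $\check T(U)\subset\mathbb E^{4,4}$ over $U$ is a homogeneous pseudo-Riemannian domain with a simply transitive isometric action of the $8$-dimensional group $\mathrm{GL}(2,\mathbb R)\ltimes(\mathbb R^4)^*$. This non-solvable group therefore carries a left-invariant flat metric of signature $(4,4)$.
\end{itemize}
The product of a flat group of signature $(p,q)$ with the abelian flat group $\mathbb R^{k,l}$ is flat of signature $(p+k,q+l)$. So (F3) gives non-solvable examples whenever $p,q\ge4$, and (F2) excludes them when $\min(p,q)\le1$. The cases in between are the subject of the following question of Baues \cite{Baues}.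

\medskip
\noindent\textbf{Question.} \emph{Are flat pseudo-Riemannian Lie groups of signature $(n-2,2)$ and $(n-3,3)$ always solvable?}
\medskip

The shape of the example (F3) suggests a positive answer in both cases. It has the form $\mathfrak h\ltimes(\mathbb R^m)^*$ with $\dim\mathfrak h=m$ and signature $(m,m)$. A non-solvable $\mathfrak h$ of dimension $m\le3$ is simple, and then $\mathfrak h\ltimes(\mathbb R^3)^*$ is unimodular ($\operatorname{tr}\operatorname{ad}$ vanishes on $\mathfrak h=[\mathfrak h,\mathfrak h]$ and on the abelian ideal), which (F1) forbids. This guess is right for index two and wrong for index three.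

\begin{theorem}\label{thm:main}
A non-solvable flat pseudo-Riemannian Lie group of signature $(p,q)$ exists if and only if $p,q\ge3$ and $p+q\ge7$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Every flat pseudo-Riemannian Lie group of signature $(n-2,2)$ is solvable. For $n\le6$ every flat pseudo-Riemannian Lie group of signature $(n-3,3)$ is solvable, and for every $n\ge7$ there is a non-solvable one.
\end{corollary}

In index three the semisimple part of a non-solvable example is determined. For left-invariant vector fields $x,y\in\mathfrak g$ put $L_xy=\nabla_xy$. Flatness makes $L$ a representation of $\mathfrak g$ on $\mathfrak g$, the \emph{linear holonomy representation}. Recall that a Levi factor of $\mathfrak g$ is a semisimple subalgebra $\mathfrak s$ with $\mathfrak g=\mathfrak s\oplus\mathfrak r$, where $\mathfrak r$ is the radical (the largest solvable ideal). Levi factors exist, and $G$ is solvable if and only if $\mathfrak s=0$.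

\begin{theorem}\label{thm:index3}
Let $G$ be a non-solvable flat pseudo-Riemannian Lie group of signature $(p,3)$. Then the Levi factor of $\mathfrak g$ is $\mathfrak{sl}(2,\mathbb R)$. Under the restriction of $L$ to the Levi factor,
\[
\mathfrak g\cong 2\,\mathbb R^2\oplus\mathfrak{sl}(2,\mathbb R)\oplus(\text{trivial}),
\]
an orthogonal sum with summands of signature $(2,2)$, $(2,1)$ and $(p-4,0)$. In particular $p\ge4$.
\end{theorem}

\begin{theorem}\label{thm:dim7}
The smallest dimension of a non-solvable flat pseudo-Riemannian Lie group is $7$. In dimension $7$ the metric Lie algebra is unique up to isomorphism and multiplication of the metric by a nonzero constant.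
\end{theorem}

The $7$-dimensional example has Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ and signature $(4,3)$; it is constructed in Section~\ref{sec:example}.

The method is the following. The flat metric gives an action of $\mathfrak g$ by infinitesimal isometries on a pseudo-Euclidean space $V$ of dimension $\dim\mathfrak g$, and a polynomial $f\ne0$ on $V$ that vanishes exactly at the points with nonzero stabilizer (Section~\ref{sec:etale}). A degree count shows that every divisor of $f$ has null gradient, and even null higher derivatives (Section~\ref{sec:null}). A semisimple subalgebra leaves $f$ invariant and forces it to vanish on many subspaces. When the index is small, this produces an explicit divisor of $f$ whose gradient is not null (Sections~\ref{sec:sl2} and~\ref{sec:index2}). In index three exactly one $\mathfrak{sl}(2,\mathbb R)$-module survives (Section~\ref{sec:index3}). It carries a cubic invariant with null gradient, and the example is built around this cubic. Section~\ref{sec:dim7} shows that in dimension $7$ nothing else can be built on this module. Of the three facts above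 only (F1) is used in the proofs, in Lemma~\ref{lem:isotropic} and in Section~\ref{sec:dim7}; the case of index at most two does not need it.

\section{Flat metrics and \'etale isometric actions}\label{sec:etale}

\subsection{The dictionary}

Let $V$ be a finite-dimensional real vector space with a nondegenerate symmetric bilinear form $\langle\,,\rangle$. A linear map $A$ is \emph{skew} if $\langle Av,w\rangle+\langle v,Aw\rangle=0$ for all $v,w$, equivalently $\langle Av,v\rangle=0$ for all $v$; these maps form $\mathfrak{so}(V)$. The Lie algebra of the isometry group $\operatorname{Isom}(V)$ is $\mathfrak{so}(V)\ltimes V$ with the bracket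
\begin{equation}\label{eq:bracket}
[(A,a),(B,b)]=([A,B],\,Ab-Ba).
\end{equation}
We view $(A,a)$ as the affine vector field $v\mapsto Av+a$, and also as the matrix $\left(\begin{smallmatrix}A&a\\0&0\end{smallmatrix}\right)\in\mathfrak{gl}(V\oplus\mathbb R)$, for which \eqref{eq:bracket} is the commutator. Moving the origin to a point $o$ replaces $(A,a)$ by $(A,a+Ao)$ and leaves the linear part unchanged.

\begin{definition}\label{def:etale}
Let $\alpha\colon\mathfrak g\to\mathfrak{so}(V)\ltimes V$, $\alpha(x)=(L_x,t(x))$, be a homomorphism of Lie algebras. For $v\in V$ the \emph{evaluation map} is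
\[
\Phi_v\colon\mathfrak g\to V,\qquad \Phi_v(x)=\alpha(x)(v)=L_xv+t(x).
\]
We call $\alpha$ \emph{\'etale} if $\Phi_v$ is bijective for some $v$.
\end{definition}

From \eqref{eq:bracket},
\begin{equation}\label{eq:cocycle}
\Phi_v([x,y])=[L_x,L_y]v+L_xt(y)-L_yt(x)=L_x\Phi_v(y)-L_y\Phi_v(x).
\end{equation}

\begin{proposition}\label{prop:dictionary}
\begin{itemize}
\item[(a)] Let $G$ be a flat pseudo-Riemannian Lie group, $V$ the vector space $\mathfrak g$ with its metric, and $L_xy=\nabla_xy$. Then $\alpha(x)=(L_x,x)$ is an \'etale homomorphism with $\Phi_0=\operatorname{id}$.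
\item[(b)] Let $\alpha\colon\mathfrak g\to\mathfrak{so}(V)\ltimes V$ be a homomorphism with $\Phi_{v_0}$ bijective. Then the form $\langle\Phi_{v_0}x,\Phi_{v_0}y\rangle$ on $\mathfrak g$ defines a flat left-invariant metric, with the signature of $V$, on every connected Lie group with Lie algebra $\mathfrak g$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Left translations are isometries, so $\nabla_xy$ is left-invariant when $x$ and $y$ are. Since $\langle y,z\rangle$ is constant for left-invariant $y,z$, the compatibility of $\nabla$ with the metric says that $L_x$ is skew. Vanishing torsion says $L_xy-L_yx=[x,y]$, and vanishing curvature says $[L_x,L_y]=L_{[x,y]}$. By \eqref{eq:bracket}, these two identities say that $\alpha$ is a homomorphism.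

(b) Write $\Phi=\Phi_{v_0}$ and define a left-invariant connection by $\nabla_xy=\Phi^{-1}L_x\Phi y$. It is compatible with the pulled-back metric because $L_x$ is skew, and it is torsion-free by \eqref{eq:cocycle}. So it is the Levi-Civita connection. Its curvature vanishes because $L$ is a representation.
\end{proof}

From now on $\alpha$ is the \'etale homomorphism of a flat group $G$, as in (a). We keep the freedom to move the origin of $V$.

\subsection{The determinant of the evaluation map}

Let $\tilde G$ be the simply connected group with Lie algebra $\mathfrak g$, let $\rho\colon\tilde G\to\operatorname{Isom}(V)$ integrate $\alpha$, and let $\ell(g)$ be the linear part of $\rho(g)$. The maps $\ell(g)$ are linear isometries, and $\det\ell(g)=1$ because $\tilde G$ is connected. Evaluating $\alpha(\operatorname{Ad}(g)x)=\rho(g)\alpha(x)\rho(g)^{-1}$ at the point $\rho(g)v$ gives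
\begin{equation}\label{eq:equivariance}
\Phi_{\rho(g)v}\circ\operatorname{Ad}(g)=\ell(g)\circ\Phi_v .
\end{equation}
Fix bases of $\mathfrak g$ and $V$ and put
\[
f(v)=\det\Phi_v .
\]
The entries of $\Phi_v$ are affine in $v$, so $f$ is a polynomial on $V$, well defined up to a nonzero constant factor.

\begin{lemma}\label{lem:f}
\begin{itemize}
\item[(a)] $f\ne0$, and $f(v)=0$ if and only if $\alpha(x)(v)=0$ for some $0\ne x\in\mathfrak g$. The map $\alpha$ is injective.
\item[(b)] $f(\rho(g)v)=\det(\operatorname{Ad}g)^{-1}f(v)$. In particular the set $\{f\neq0\}$ is $\tilde G$-invariant.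
\item[(c)] If $f(v)\ne0$, the orbit $\rho(\tilde G)v$ is open. Hence a polynomial on $V$ that is invariant under $\tilde G$ is constant.
\end{itemize}
\end{lemma}

\begin{proof}
(a) restates the definitions, and (b) is the determinant of \eqref{eq:equivariance}. In (c), $\Phi_v$ is the differential at the identity of the orbit map $g\mapsto\rho(g)v$. So the orbit contains a neighborhood of $v$, and by homogeneity of each of its points. A polynomial that is constant on a nonempty open set is constant.
\end{proof}

\begin{example}\label{ex:plane}
Let $V=\mathbb R^2$ with $\langle v,v\rangle=2xy$ for $v=(x,y)$. The fields $D(x,y)=(x,-y)$ and $T(x,y)=(0,1)$ lie in $\mathfrak{so}(V)\ltimes V$ and satisfy $[D,T]=-T$. Here $\Phi_v(\mu D+\gamma T)=(\mu x,\gamma-\mu y)$, so $f=x$, and the non-abelian $2$-dimensional Lie algebra has a flat metric of signature $(1,1)$. The gradient of $f$ is the vector $(0,1)$, which is null.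
\end{example}

\begin{example}\label{ex:tube}
Let $W=\operatorname{Mat}_2(\mathbb R)$ be the space of real $2\times2$ matrices and $V=W\oplus W^*$ with $\langle(u,\xi),(u,\xi)\rangle=2\xi(u)$, of signature $(4,4)$. Let $C\in\mathfrak{gl}(2,\mathbb R)$ act by the skew map $(u,\xi)\mapsto(Cu,-\xi(C\,\cdot))$, and let $\eta\in W^*$ act by the translation $(0,\eta)$. This is an action of $\mathfrak{gl}(2,\mathbb R)\ltimes W^*$, the Lie algebra in (F3), with $\Phi_{(u,\xi)}(C,\eta)=(Cu,\eta-\xi(C\,\cdot))$ and $f=(\det u)^2$. A function of $u$ alone has its gradient in the totally isotropic subspace $W^*$, so $\det u$ and $f$ have null gradient.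
\end{example}

\subsection{Semisimple subalgebras}

We use the following standard facts on real semisimple Lie algebras $\mathfrak s\neq0$.
\begin{itemize}
\item[(S1)] $\mathfrak s=[\mathfrak s,\mathfrak s]$, and finite-dimensional $\mathfrak s$-modules are completely reducible.
\item[(S2)] (Whitehead's lemma, $H^1(\mathfrak s,V)=0$.) If $V$ is a finite-dimensional $\mathfrak s$-module and $c\colon\mathfrak s\to V$ is linear with $c([X,Y])=X\cdot c(Y)-Y\cdot c(X)$, then $c(X)=X\cdot w$ for some $w\in V$.
\item[(S3)] If $\mathfrak s$ is compact (its Killing form is negative definite), it contains a subalgebra isomorphic to $\mathfrak{su}(2)$. Otherwise it contains a nonzero nilpotent element (a restricted root vector) and hence, by the Jacobson--Morozov theorem, a subalgebra isomorphic to $\mathfrak{sl}(2,\mathbb R)$.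
\item[(S4)] If $E$ is a definite space, every homomorphism $\phi$ from $\mathfrak{sl}(m,\mathbb R)$, $m\ge2$, to $\mathfrak{so}(E)$ is zero. Indeed, take $X\neq0$ and $H$ with $[H,X]=2X$. Then $2\operatorname{tr}\phi(X)^2=\operatorname{tr}([\phi(H),\phi(X)]\phi(X))=0$, and the trace form of $\mathfrak{so}(E)$ is definite. So $\phi(X)=0$, and $\ker\phi$ is a nonzero ideal of a simple algebra.
\end{itemize}

\begin{lemma}\label{lem:semisimple}
Let $\mathfrak s\subset\mathfrak g$ be a nonzero semisimple subalgebra. There is a point $o\in V$ at which all fields $\alpha(X)$, $X\in\mathfrak s$, vanish. With $o$ as origin, $\mathfrak s$ acts linearly through $L$, this action is faithful, $f$ is $\mathfrak s$-invariant, and $f$ vanishes on $\ker L_X$ for every $0\ne X\in\mathfrak s$.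
\end{lemma}

\begin{proof}
By \eqref{eq:cocycle} with $v=0$ and by (S2), $t(X)=L_Xw$ on $\mathfrak s$; take $o=-w$. With origin $o$ we have $\alpha(X)=(L_X,0)$, so $L_X=0$ implies $\alpha(X)=0$ and $X=0$. The linear form $\operatorname{tr}\operatorname{ad}$ vanishes on $\mathfrak s=[\mathfrak s,\mathfrak s]$, so $\det\operatorname{Ad}=1$ on the connected subgroup of $\mathfrak s$, and Lemma~\ref{lem:f}(b) gives the invariance. The last claim is Lemma~\ref{lem:f}(a).
\end{proof}

\section{Relative invariants have null derivatives}\label{sec:null}

A \emph{relative invariant} is a polynomial $h\ne0$ on $V$ with $h(\rho(g)v)=\chi(g)h(v)$ for a character $\chi\colon\tilde G\to\mathbb R^\times$. By Lemma~\ref{lem:f}(b), $f$ is one. We cannot compute $f$ without knowing $\mathfrak g$, but we can often find a factor of it, and factors inherit the property.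

\begin{lemma}\label{lem:divisor}
Every divisor $h\in\mathbb R[V]$ of $f$ is a relative invariant.
\end{lemma}

\begin{proof}
The group $\tilde G$ acts continuously on the polynomials of degree at most $\deg f$ and preserves the line $\mathbb Rf$. By unique factorization it permutes the finitely many lines spanned by the irreducible factors of $f$. Being connected, it fixes each of them, and $h$ is a constant times a product of such factors.
\end{proof}

For a symmetric $k$-linear form $T$ on $V$ put
\[
|T|^2=\sum_{i_1,\dots,i_k}\varepsilon_{i_1}\cdots\varepsilon_{i_k}\,T(e_{i_1},\dots,e_{i_k})^2,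
\]
where $(e_i)$ is an orthogonal basis with $\langle e_i,e_i\rangle=\varepsilon_i=\pm1$. This is the quadratic form induced by the metric on tensors. It does not depend on the basis and is invariant under linear isometries. We write $d^kh_v$ for the $k$-th derivative of $h$ at $v$; for $k=1$, $|dh_v|^2=\langle\operatorname{grad}h(v),\operatorname{grad}h(v)\rangle$.

\begin{lemma}\label{lem:null}
If $h$ is a relative invariant, then $|d^kh_v|^2=0$ for all $v\in V$ and $k\ge1$.
\end{lemma}

\begin{proof}
Let $m=\deg h$; we may assume $m\ge k$, since otherwise $d^kh=0$. Put $Q(v)=|d^kh_v|^2$, a polynomial of degree at most $2(m-k)$. Differentiating $h\circ\rho(g)=\chi(g)h$ gives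
\[
d^kh_{\rho(g)v}(\ell(g)u_1,\dots,\ell(g)u_k)=\chi(g)\,d^kh_v(u_1,\dots,u_k),
\]
and $\ell(g)$ is an isometry, so $Q(\rho(g)v)=\chi(g)^2Q(v)$. Let $\Omega$ be an open orbit. If $h$ vanished at a point of $\Omega$, it would vanish on $\Omega$ and hence everywhere. So $Q/h^2$ is defined on $\Omega$ and invariant, and therefore equal to a constant $c$. Then $Q=ch^2$ as polynomials, and $\deg Q<2m$ forces $c=0$.
\end{proof}

Both hypotheses on the action enter here: isometry gives the transformation law of $Q$, and the open orbit turns it into the identity $Q=ch^2$.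

\subsection{The definite case and its localization}

The Riemannian case of (F2) already shows the whole argument. If the metric is definite, Lemma~\ref{lem:null} gives $df=0$, so $f$ is a nonzero constant. A nonzero Levi factor would give a point $o$ with $f(o)=0$. Hence $G$ is solvable.

For an indefinite metric a null covector need not vanish. But along the fixed subspace of an element $X$, the first nonvanishing derivative of $f$ only sees the normal directions, and it is enough that these be definite.

\begin{lemma}\label{lem:definite}
Let $\mathfrak s\subset\mathfrak g$ be a semisimple subalgebra, and let $0\ne X\in\mathfrak s$ be such that $L_X$ is semisimple (diagonalizable over $\mathbb C$). Then the subspace $L_XV$ is not definite.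
\end{lemma}

\begin{proof}
Take the origin at the point $o$ of Lemma~\ref{lem:semisimple}, and put $K=\ker L_X$, $N=L_XV$. Then $V=K\oplus N$ because $L_X$ is semisimple, and the sum is orthogonal because $\langle L_Xv,z\rangle=-\langle v,L_Xz\rangle=0$ for $z\in K$. Suppose that $N$ is definite. We have $f|_K=0$ and $f\ne0$, so there is a largest $k\ge1$ such that all derivatives of $f$ of order less than $k$ vanish at all points of $K$. Let $v\in K$. If $z\in K$, then $d^kf_v(z,u_2,\dots,u_k)$ is the derivative in the direction $z$ of the function $v\mapsto d^{k-1}f_v(u_2,\dots,u_k)$, which vanishes on $K$. So $d^kf_v$ vanishes as soon as one argument lies in $K$. In an orthogonal basis adapted to $K\oplus N$, only basis vectors of $N$ contribute to $|d^kf_v|^2$, and all terms have the same sign. Lemma~\ref{lem:null} then gives $d^kf_v=0$ for all $v\in K$, against the maximality of $k$.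
\end{proof}

\subsection{A model case: $2\times2$ matrices}

The first module that Lemma~\ref{lem:definite} cannot reach is $\operatorname{Mat}_2(\mathbb R)$ with $\mathfrak{sl}(2,\mathbb R)$ acting by left multiplication and with the determinant, a quadratic form of signature $(2,2)$, as metric. Every invertible $X\in\mathfrak{sl}(2,\mathbb R)$ has $L_XV=V$, which is indefinite. The module is a serious candidate: $\mathrm{GL}(2,\mathbb R)$ acts on it simply transitively on an open set, and only the scalars fail to be isometries. The next lemma shows that no isometric substitute for the scalars exists, even after adding trivial summands of any signature.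

\begin{lemma}\label{lem:model}
Let $\mathfrak l\cong\mathfrak{sl}(2,\mathbb R)$ be a subalgebra of $\mathfrak g$. The $\mathfrak l$-module $V$ is not isomorphic to the sum of two copies of $\mathbb R^2$ and a trivial module.
\end{lemma}

\begin{proof}
Suppose $V=W\oplus V_0$, where $W=\operatorname{Mat}_2(\mathbb R)$ with left multiplication (the two columns are the two copies of $\mathbb R^2$) and $V_0$ is trivial. Take the origin at a fixed point of $\mathfrak l$, write $(u,y)$ for points of $V$ and $\delta(u)=\det u$.

\emph{Invariants.} Let $\phi$ be an $\mathfrak l$-invariant polynomial on $V$; it is invariant under the connected group $\mathrm{SL}(2,\mathbb R)$. If $\delta(u)\neq0$, then $u\cdot\operatorname{diag}(1,\delta(u))^{-1}\in\mathrm{SL}(2,\mathbb R)$. Hence $\phi(u,y)=F(\delta(u),y)$ with the polynomial $F(t,y)=\phi(\operatorname{diag}(1,t),y)$, first on the dense set $\delta\ne0$ and then everywhere.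

\emph{The metric.} We have $W\perp V_0$, since $\langle Xu,y\rangle=-\langle u,Xy\rangle=0$ and $\mathfrak l\cdot W=W$. So $Q(u)=\langle u,u\rangle$ is a nondegenerate invariant quadratic form on $W$. It is a polynomial in $\delta$ and homogeneous of degree $2$, so $Q=c\delta$ with $c\neq0$.

\emph{The divisor.} Write $f=F(\delta,y)$. The points $(0,y)$ are fixed by $\mathfrak l$, so $F(0,y)=f(0,y)=0$ by Lemma~\ref{lem:semisimple}. Thus $t$ divides $F$, and $Q$ divides $f$.

\emph{The gradient.} $\operatorname{grad}Q=2u$, so $|dQ|^2=4Q\ne0$. This contradicts Lemmas~\ref{lem:divisor} and~\ref{lem:null}.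
\end{proof}

With four copies of $\mathbb R^2$ instead of two the conclusion fails, by Example~\ref{ex:tube}: there $\det u$ still divides $f$, but it is no longer the metric, and its gradient is null. The three moves of the proof (describe the invariants, find a divisor from the vanishing of $f$ on fixed points, compute its gradient) will be repeated for two larger modules.

\section{Modules of $\mathfrak{sl}(2,\mathbb R)$ of small index}\label{sec:sl2}

\subsection{Invariant forms and their signatures}

Let $S^k=S^k\mathbb R^2$ be the $k$-th symmetric power, of dimension $k+1$. We recall the standard facts. The $S^k$ are the irreducible finite-dimensional real modules of $\mathfrak{sl}(2,\mathbb R)$. The element $H=\operatorname{diag}(1,-1)$ has the simple eigenvalues (weights) $k,k-2,\dots,-k$ on $S^k$, and every endomorphism of the module $S^k$ is a scalar. Up to a factor, $S^k$ has exactly one invariant bilinear form $b_k$; it is nondegenerate, symmetric for $k$ even and skew for $k$ odd. Every module is a sum $V=\bigoplus_kS^k\otimes M_k$ of isotypic components, with multiplicity spaces $M_k$. The submodules of $V$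 are the sums $\bigoplus_k S^k\otimes M_k'$ with $M_k'\subset M_k$, and the endomorphisms of the module $V$ are the sums of maps $1\otimes\phi_k$ with $\phi_k\in\operatorname{End}M_k$. We write $V_0=M_0$ for the trivial component and call $\bigoplus_{k\ge1}S^k\otimes M_k$ the \emph{nontrivial part}.

Suppose $V$ has a nondegenerate invariant symmetric form. An invariant pairing of $S^k$ with $S^l$ is a homomorphism $S^k\to(S^l)^*\cong S^l$, so it is zero for $k\neq l$ and a multiple of $b_k$ for $k=l$. Therefore the isotypic components are orthogonal, and the form on $S^k\otimes M_k$ is $b_k\otimes m_k$ with $m_k$ nondegenerate, symmetric for $k$ even and symplectic for $k$ odd. As $H$ is skew, weight vectors of weights $\lambda,\mu$ are orthogonal unless $\lambda+\mu=0$; so the sum of the positive weight spaces is totally isotropic.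

For $k$ odd this sum has half the dimension, so $S^k\otimes M_k$ has index $\frac{k+1}2\dim M_k$, and $\dim M_k$ is even. For $k=2j$ the sum has dimension $j$ in $S^{2j}$, so $b_{2j}$ has signature $(j+1,j)$ or $(j,j+1)$; we normalize it to be $(j+1,j)$. If $m_{2j}$ has signature $(r,s)$, then $S^{2j}\otimes M_{2j}$ has signature
\[
\bigl((j+1)r+js,\; jr+(j+1)s\bigr).
\]
The module $S^2$ is the adjoint module $\mathfrak{sl}_2=\mathfrak{sl}(2,\mathbb R)$, and we take $b_2=\kappa$ with $\kappa(B,C)=\operatorname{tr}(BC)$. For $J=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ we have $\kappa(J,J)=-2$. The orthogonal complement $J^\perp$ is the plane of symmetric traceless matrices, on which $\kappa$ is positive definite, and $\operatorname{ad}J$ kills $J$ and rotates $J^\perp$, so $[J,\mathfrak{sl}_2]=J^\perp$.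

\begin{lemma}\label{lem:list}
Let $V$ be an $\mathfrak{sl}(2,\mathbb R)$-module with a nondegenerate invariant symmetric form of index at most $3$. The nonzero components $S^k\otimes M_k$, $k\ge1$, occur in the following table.
\[
\begin{array}{c|c|ccccc|cc|c}
k&1&2&2&2&2&2&4&4&6\\ \hline
M_k&\dim2&(1,0)&(2,0)&(0,1)&(3,0)&(1,1)&(1,0)&(0,1)&(1,0)\\ \hline
\text{signature}&(2,2)&(2,1)&(4,2)&(1,2)&(6,3)&(3,3)&(3,2)&(2,3)&(4,3)
\end{array}
\]
The nontrivial part of $V$ is zero, or a single column of the table, or one of the two sums $S^1\otimes M_1\oplus S^2$ of signature $(2,2)+(2,1)$ and $S^4\oplus S^2$ of signature $(3,2)+(2,1)$.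
\end{lemma}

\begin{proof}
The index of a nonzero component is $\dim M_1\in\{2,4,\dots\}$ for $k=1$, at least $4$ for odd $k\ge3$, $r+2s$ for $k=2$, $2r+3s$ for $k=4$, $3r+4s$ for $k=6$, and at least $4$ for even $k\ge8$. The values at most $3$ give the table. Indices add. If several components occur, their indices are positive with sum at most $3$, so one of them is $1$. Only $S^2$ of signature $(2,1)$ has index $1$, so there is exactly one more component, of index $2$ and with $k\neq2$.
\end{proof}

\subsection{Three more excluded modules}

\begin{lemma}\label{lem:excluded}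
Let $\mathfrak l\cong\mathfrak{sl}(2,\mathbb R)$ be a subalgebra of $\mathfrak g$. The nontrivial part of the $\mathfrak l$-module $V$ is none of the following:
\begin{itemize}
\item[(a)] $S^2\otimes M_2$ with $M_2\ne0$ definite;
\item[(b)] $S^2\otimes M_2$ with $M_2$ of signature $(1,1)$;
\item[(c)] $S^4$, with a form of either sign.
\end{itemize}
No assumption is made on the signature of $V_0$.
\end{lemma}

\begin{proof}
Take the origin at a fixed point of $\mathfrak l$ and write $y$ for points of $V_0$. In (b) and (c) we extend $f$ to a complex polynomial on $V\otimes\mathbb C$; it is invariant under $\mathfrak l\otimes\mathbb C$.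

\smallskip
(a) $L_J$ is semisimple, and $L_JV=J^\perp\otimes M_2$ is definite. This contradicts Lemma~\ref{lem:definite}.

\smallskip
(b) Now $J^\perp\otimes M_2$ has signature $(2,2)$, and we follow the pattern of Lemma~\ref{lem:model}. Choose a basis of null vectors $m,m'$ of $M_2$ with $m_2(m,m')=1$. Then $S^2\otimes M_2=\{(u,z):u,z\in\mathfrak{sl}_2\}$ with $\langle(u,z),(u',z')\rangle=\kappa(u,z')+\kappa(u',z)$. Put
\[
a=\kappa(u,u),\qquad b=\kappa(u,z),\qquad c=\kappa(z,z),\qquad \Gamma=ac-b^2 .
\]

\emph{Invariants.} The complexified adjoint action is the action of $\mathfrak{so}(3,\mathbb C)$ on $(\mathfrak{sl}(2,\mathbb C),\kappa)\cong\mathbb C^3$. Expand $f$ in monomials in $y$. Each coefficient is a polynomial in two vectors $u,z\in\mathbb C^3$ invariant under $\mathfrak{so}(3,\mathbb C)$, hence under the connected group $\mathrm{SO}(3,\mathbb C)$. By the first fundamental theorem \cite{Weyl}, the polynomial invariants of $\mathrm{SO}(3,\mathbb C)$ in several vectors are generated by their scalar products and by the determinants of triples; for two vectors the determinants vanish. So $f=F(a,b,c,y)$ with a polynomial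 $F$. At real points $f,a,b,c,y$ are real, so we may replace the coefficients of $F$ by their real parts.

\emph{The divisor.} The points $(sJ,tJ,y)$ with $s,t\in\mathbb R$ lie in $\ker L_J$, so $f$ vanishes there. These are pairs of parallel vectors, which suggests the Gram determinant $\Gamma$. Division with remainder in the variable $b$ gives $F=\Gamma F_2+F_0+bF_1$ with $F_0,F_1\in\mathbb R[a,c,y]$. At $(sJ,tJ,y)$ we have $(a,b,c)=-2(s^2,st,t^2)$ and $\Gamma=0$, so
\[
F_0(-2s^2,-2t^2,y)-2st\,F_1(-2s^2,-2t^2,y)=0\qquad\text{for all real }s,t,y .
\]
The first term is even in $s$ and the second is odd, so both vanish. Thus $F_0$ and $F_1$ vanish on the open set $a<0$, $c<0$, hence identically, and $\Gamma$ divides $f$.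

\emph{The gradient.} We have $d\Gamma(u',z')=\kappa(2cu-2bz,u')+\kappa(2az-2bu,z')$. The metric exchanges the two factors, so $\operatorname{grad}\Gamma=(2az-2bu,\,2cu-2bz)$ and
\[
|d\Gamma|^2=8\,\kappa(az-bu,\,cu-bz)=8\,(abc-abc-abc+b^3)=-8b\,\Gamma .
\]
For $u=H$, $z=H+\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ we get $(a,b,c)=(2,2,4)$ and $b\Gamma=8\neq0$. This contradicts Lemmas~\ref{lem:divisor} and~\ref{lem:null}.

\smallskip
(c) The adjoint action identifies $\mathfrak l$ with $\mathfrak{so}(2,1)=\mathfrak{so}(\mathbb R^3,\beta)$, $\beta=\operatorname{diag}(1,1,-1)$, and $\mathbb R^3$ with $S^2$. The $\beta$-self-adjoint operators on $\mathbb R^3$, with $\mathfrak{so}(2,1)$ acting by commutators, form the symmetric square of $S^2$. Its weights are $4,2,0,0,-2,-4$, so it is $S^4\oplus S^0$, with $S^0$ the scalars. Thus $S^4$ is the space of traceless self-adjoint operators $Y$, and the metric on it is a nonzero multiple of $\operatorname{tr}(YY')$. Let $X$ generate the rotations of the $e_1,e_2$-plane. It commutes with $\operatorname{diag}(s,s,-2s)$, so $f(\operatorname{diag}(s,s,-2s),y)=0$ for real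 $s,y$, and hence for complex $s,y$. These are operators with a double eigenvalue, which suggests the discriminant.

\emph{Restriction to diagonal matrices.} The basis $e_1,e_2,ie_3$ of $\mathbb C^3$ is orthonormal for $\beta$. In it, self-adjoint operators are complex symmetric matrices, diagonal operators keep their entries, and $f$ is invariant under conjugation by $\mathrm{SO}(3,\mathbb C)$. Let $\varphi(\lambda,y)=f(\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3),y)$ on the plane $\lambda_1+\lambda_2+\lambda_3=0$. If $P$ is a permutation matrix, then $\pm P\in\mathrm{SO}(3,\mathbb C)$ for one choice of sign, so $\varphi$ is symmetric in $\lambda$. It vanishes on the line $\lambda_1=\lambda_2$, hence on all three lines $\lambda_i=\lambda_j$. The three linear forms $\lambda_i-\lambda_j$ ($i<j$) are pairwise non-proportional on the plane, so their product $\pi$ divides $\varphi$. The quotient $\varphi/\pi$ changes sign under transpositions, so it vanishes on the three lines and is again divisible by $\pi$. Thus $\varphi=\pi^2\psi$ with $\psi$ symmetric. Extend $\psi$ to a polynomial on $\mathbb C^3\times(V_0\otimes\mathbb C)$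 and average over the permutations of $\lambda$. The result is a polynomial in $y$ and the power sums $\sum\lambda_i$, $\sum\lambda_i^2$, $\sum\lambda_i^3$, of which the first vanishes on the plane. So $\psi=\Psi(\sum\lambda_i^2,\sum\lambda_i^3,y)$ with a polynomial $\Psi$.

\emph{The divisor.} Put $p_2=\operatorname{tr}Y^2$ and $p_3=\operatorname{tr}Y^3$. The characteristic polynomial of a traceless $Y$ is $t^3-\frac{p_2}2t-\frac{p_3}3$. Its discriminant, by the formula $-4P^3-27R^2$ for $t^3+Pt+R$, is
\[
\Delta=\tfrac12p_2^3-3p_3^2,
\]
and $\Delta=\pi^2$ on diagonal matrices. Let $Y$ be complex symmetric with $\Delta(Y)\neq0$. Its eigenvectors $v_1,v_2,v_3$ satisfy $v_i^Tv_j=0$ for $i\ne j$, because $(\lambda_i-\lambda_j)v_i^Tv_j=0$; as they form a basis, $v_i^Tv_i\neq0$. After scaling to $v_i^Tv_i=1$ and changing one sign if necessary, they are the columns of a matrix in $\mathrm{SO}(3,\mathbb C)$ that diagonalizes $Y$. Both $f$ and $\Delta\cdot\Psi(p_2,p_3,y)$ are invariant and agree on diagonal matrices, so they agree on the dense set $\Delta\ne0$, hence everywhere. At real points $f,\Delta,p_2,p_3,y$ are real, so we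 may take $\Psi$ real, and $\Delta$ divides $f$ in $\mathbb R[V]$.

\emph{The gradient.} At $Y=\operatorname{diag}(1,0,-1)$ we have $p_2=2$, $p_3=0$, and so
\[
d\Delta_Y(Y')=\tfrac32p_2^2\cdot2\operatorname{tr}(YY')-6p_3\,dp_3(Y')=12\operatorname{tr}(YY').
\]
Hence $\operatorname{grad}\Delta(Y)$ is a nonzero multiple of $Y$, which is not null since $\operatorname{tr}Y^2=2$. This contradicts Lemmas~\ref{lem:divisor} and~\ref{lem:null}.
\end{proof}

\section{Index at most two}\label{sec:index2}

By (S3), a nonzero Levi factor contains $\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$. For the compact algebra we split $V$ into definite parts.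

\begin{lemma}\label{lem:split}
Let $V$ have signature $(p,q)$ and let $\mathfrak k\cong\mathfrak{su}(2)$ be a subalgebra of $\mathfrak g$. Then $V=V_+\oplus V_-$, an orthogonal sum of $\mathfrak k$-submodules with $V_+$ positive definite of dimension $p$ and $V_-$ negative definite of dimension $q$. The action of $\mathfrak k$ on $V_-$ is not trivial.
\end{lemma}

\begin{proof}
The representation $L|_{\mathfrak k}$ integrates to the simply connected compact group $\mathrm{SU}(2)$, and averaging gives an invariant Euclidean product $(\,,)$ on $V$. Write $\langle u,v\rangle=(\Sigma u,v)$. The operator $\Sigma$ is symmetric for $(\,,)$, invertible, and commutes with $\mathfrak k$. Let $V_\pm$ be the sums of its eigenspaces for positive and negative eigenvalues. For $0\neq X\in\mathfrak k$ the map $L_X$ is skew for $(\,,)$, hence semisimple. If $\mathfrak k$ were trivial on $V_-$, then $L_XV\subset V_+$ would be definite, against Lemma~\ref{lem:definite}.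
\end{proof}

\begin{theorem}\label{thm:index2}
A flat pseudo-Riemannian Lie group of signature $(p,q)$ with $\min(p,q)\le2$ is solvable.
\end{theorem}

\begin{proof}
Replacing the metric by its negative, we may assume $q\le2$. Suppose the Levi factor is nonzero. If it contains $\mathfrak k\cong\mathfrak{su}(2)$, then $\mathfrak k=[\mathfrak k,\mathfrak k]$ acts on $V_-$ through $\mathfrak{so}(V_-)$, which is abelian because $\dim V_-\le2$. So $\mathfrak k$ acts trivially on $V_-$, against Lemma~\ref{lem:split}.

Otherwise it contains $\mathfrak l\cong\mathfrak{sl}(2,\mathbb R)$, which acts nontrivially on $V$ by Lemma~\ref{lem:semisimple}. The two sums in Lemma~\ref{lem:list} have index $3$, so the nontrivial part is a column of the table of index at most $2$: $S^1\otimes M_1$ with $\dim M_1=2$, or $S^2\otimes M_2$ with $M_2$ of signature $(1,0)$, $(2,0)$ or $(0,1)$, or $S^4$. These are excluded by Lemma~\ref{lem:model}, Lemma~\ref{lem:excluded}(a) and Lemma~\ref{lem:excluded}(c).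
\end{proof}

\section{A non-solvable flat Lie group of signature $(4,3)$}\label{sec:example}

\subsection{The module and its null cubic}

The modules $2\,\mathbb R^2$ and $\mathfrak{sl}_2$ are excluded separately, but their sum, of index $3$, is not covered by any of the lemmas. Let $\omega$ be the area form on $\mathbb R^2$ with $\omega(e_1,e_2)=1$, and let
\[
V=\{v=(x,B,y):x,y\in\mathbb R^2,\ B\in\mathfrak{sl}_2\},\qquad \langle v,v\rangle=2\omega(x,y)+\operatorname{tr}(B^2).
\]
The polarized form is $\langle v,v'\rangle=\omega(x,y')+\omega(x',y)+\operatorname{tr}(BB')$, and the signature is $(2,2)+(2,1)=(4,3)$. The group $\mathrm{SL}(2,\mathbb R)$ acts isometrically by $g\cdot(x,B,y)=(gx,gBg^{-1},gy)$. For $x,a\in\mathbb R^2$ define the operator $x\odot a$ on $\mathbb R^2$ by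
\[
(x\odot a)w=\omega(x,w)a+\omega(a,w)x .
\]
Its trace is $\omega(x,a)+\omega(a,x)=0$, so $x\odot a\in\mathfrak{sl}_2$. Every $B\in\mathfrak{sl}_2$ satisfies $\omega(Ba,x)+\omega(a,Bx)=0$, so
\begin{equation}\label{eq:trace}
\operatorname{tr}\bigl(B(x\odot a)\bigr)=\omega(x,Ba)+\omega(a,Bx)=2\,\omega(x,Ba).
\end{equation}
For $g\in\mathrm{GL}(2,\mathbb R)$ with $\det g=\pm1$ we have $\omega(u,g^{-1}w)=\det(g)\,\omega(gu,w)$, so
\begin{equation}\label{eq:odot}
g(u\odot a)g^{-1}=\det(g)\,(gu\odot ga).
\end{equation}

The new feature of this module is the invariant cubic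
\[
h(v)=\omega(Bx,x)=-\tfrac12\operatorname{tr}\bigl(B(x\odot x)\bigr).
\]
It does not depend on $y$, so the $x$-component of its gradient is $0$. The $B$-component is $-\frac12x\odot x$, which is traceless and kills $x$, so it has square zero. Hence $|dh|^2=0$, and $h$ is allowed to divide $f$.

We look for four more infinitesimal isometries that preserve $h$ up to a factor. The scaling $(x,0,-y)$ and the shear $(0,0,x)$ do. To move $B$ without changing $h$, we add $x\odot a$ to $B$; skewness then dictates the $y$-component $-2Ba$, by \eqref{eq:trace}. All these fields are linear and preserve $\langle v,v\rangle$, so they have no open orbit. We repair this with a translation in $y$, which does not affect $h$. Fix $\tau\neq0$ and consider the affine vector fields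
\begin{align*}
C\in\mathfrak{sl}_2&\colon\ (x,B,y)\mapsto(Cx,[C,B],Cy),\\
D&\colon\ (x,B,y)\mapsto(x,0,-y),\\
E_a,\ a\in\mathbb R^2&\colon\ (x,B,y)\mapsto(0,\ x\odot a,\ -2Ba+\tau a),\\
Z&\colon\ (x,B,y)\mapsto(0,0,x).
\end{align*}
We write $E_a=(A_a,(0,0,\tau a))$ with $A_av=(0,x\odot a,-2Ba)$, and $\mathfrak a_\tau$ for the $7$-dimensional span of these fields.

\subsection{The Lie algebra $\mathfrak a_\tau$}

Let $\mathfrak{heis}_3=\mathbb R^2\oplus\mathbb Rz$ be the Heisenberg algebra, with $[a,b]=\omega(a,b)z$ and $z$ central. A matrix $C\in\mathfrak{gl}(2,\mathbb R)$ acts on it by the derivation $a\mapsto Ca$, $z\mapsto(\operatorname{tr}C)z$, which defines $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$.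

\begin{lemma}\label{lem:algebra}
$\mathfrak a_\tau$ is a subalgebra of $\mathfrak{so}(V)\ltimes V$ isomorphic to $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$. The derivative of $h$ along $C$, $E_a$ and $Z$ is zero, and along $D$ it is $2h$.
\end{lemma}

\begin{proof}
\emph{Skewness.} The fields $C$ come from the isometric action of $\mathrm{SL}(2,\mathbb R)$. Further $\langle Dv,v\rangle=\omega(x,y)+\omega(x,-y)=0$, $\langle Zv,v\rangle=\omega(x,x)=0$, and $\langle A_av,v\rangle=\omega(x,-2Ba)+\operatorname{tr}(B(x\odot a))=0$ by \eqref{eq:trace}.

\emph{Brackets with $C$ and $D$.} Conjugation by $g\in\mathrm{SL}(2,\mathbb R)$ fixes $D$ and $Z$ and, by \eqref{eq:odot}, sends $E_a$ to $E_{ga}$. So $[C,D]=[C,Z]=0$ and $[C,E_a]=E_{Ca}$. Next,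
\[
[D,A_a]v=D(0,x\odot a,-2Ba)-A_a(x,0,-y)=(0,-x\odot a,2Ba)=-A_av,
\]
and $D(0,0,\tau a)=-(0,0,\tau a)$, so $[D,E_a]=-E_a$. Also $[D,Z]v=(0,0,-x)-(0,0,x)$, so $[D,Z]=-2Z$.

\emph{Brackets among $E_a$ and $Z$.} The maps $A_a$ and $Z$ kill all vectors $(0,0,y)$, and $Z$ kills all $(0,B,y)$. Hence $ZA_a=A_aZ=0$, the translation parts of $[Z,E_a]$ and $[E_a,E_b]$ vanish, and $[Z,E_a]=0$. Finally $A_aA_bv=(0,0,-2(x\odot b)a)$, and
\[
(x\odot b)a-(x\odot a)b=\omega(x,a)b-\omega(x,b)a-2\omega(a,b)x=-3\,\omega(a,b)x,
\]
by the identity $\omega(x,a)b+\omega(a,b)x+\omega(b,x)a=0$ for three vectors in the plane. So $[E_a,E_b]=6\,\omega(a,b)Z$. The isomorphism sends $C$ to $C$, the identity matrix to $-D$, $a$ to $E_a$ and $z$ to $6Z$.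

\emph{The cubic.} $h$ is $\mathrm{SL}(2,\mathbb R)$-invariant, independent of $y$ and quadratic in $x$; this settles $C$, $Z$ and $D$. Along $E_a$ the derivative is $\omega((x\odot a)x,x)=0$, because $(x\odot a)x=\omega(a,x)x$.
\end{proof}

\begin{lemma}\label{lem:claim}
The evaluation map $\Phi_v\colon\mathfrak a_\tau\to V$ is bijective if and only if $h(v)\neq0$.
\end{lemma}

\begin{proof}
If $x=0$, then $h(v)=0$ and $Z$ vanishes at $v$. Let $x\neq0$. The group $\mathrm{SL}(2,\mathbb R)$ normalizes $\mathfrak a_\tau$, preserves $h$ and is transitive on $\mathbb R^2\setminus0$, so we may take $x=e_1$. Write $B=\left(\begin{smallmatrix}b_1&b_2\\b_3&-b_1\end{smallmatrix}\right)$; then $h(v)=-b_3$. The field $C+\mu D+E_a+\gamma Z$ vanishes at $v$ if and only if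
\begin{equation}\label{eq:three}
Ce_1+\mu e_1=0,\qquad [C,B]+e_1\odot a=0,\qquad Cy-\mu y-2Ba+\tau a+\gamma e_1=0 .
\end{equation}
The first equation says $C=\left(\begin{smallmatrix}-\mu&\beta\\0&\mu\end{smallmatrix}\right)$ for some $\beta$. We have $e_1\odot a=\left(\begin{smallmatrix}-a_2&2a_1\\0&a_2\end{smallmatrix}\right)$, the lower left entry of $[C,B]$ is $2\mu b_3$, and for $\mu=0$
\[
[C,B]=\beta\begin{pmatrix}b_3&-2b_1\\0&-b_3\end{pmatrix}.
\]

Let $b_3\neq0$. The lower left entry of the second equation gives $\mu=0$, and the other entries give $a=\beta(b_1,b_3)=\beta Be_1$. Since $B^2$ is a scalar matrix, $Ba$ is a multiple of $e_1$, and so is $Cy$. The $e_2$-component of the third equation is therefore $\tau\beta b_3=0$. Here we use $\tau\neq0$: it gives $\beta=0$, hence $C=0$, $a=0$ and $\gamma=0$. So $\Phi_v$ is injective, and bijective since $\dim\mathfrak a_\tau=7=\dim V$.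

Let $b_3=0$. Then $\mu=0$, $\beta=1$, $a=(b_1,0)$ solve the first two equations. In the third, $Cy$, $Ba$ and $a$ are multiples of $e_1$, so a suitable $\gamma$ solves it, and $\Phi_v$ is not injective.
\end{proof}

\begin{proposition}\label{prop:examples}
Every connected Lie group with Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ has a left-invariant flat metric of signature $(4,3)$. Non-solvable flat pseudo-Riemannian Lie groups exist in every signature $(p,q)$ with $p,q\ge3$ and $p+q\ge7$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:dictionary}(b) to the inclusion of $\mathfrak a_\tau$ and a point with $h\neq0$, such as $v_0=\bigl(e_1,\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right),0\bigr)$. The algebra contains $\mathfrak{sl}_2$, so it is not solvable. Products with $\mathbb R^{k,l}$ give all signatures with $p\ge4$, $q\ge3$, and changing the sign of the metric gives those with $p\ge3$, $q\ge4$. If $p,q\ge3$ and $p+q\ge7$, then $p\ge4$ or $q\ge4$.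
\end{proof}

\begin{remark}\label{rem:f}
In this example $f=ch^2$ with a constant $c\ne0$. Indeed, by Lemma~\ref{lem:f}(b) the derivative of $f$ along $\xi\in\mathfrak a_\tau$ is $-(\operatorname{tr}\operatorname{ad}\xi)f$, which is $4f$ for $\xi=D$ and $0$ for $C,E_a,Z\in[\mathfrak a_\tau,\mathfrak a_\tau]$. By Lemma~\ref{lem:algebra}, $h^2$ obeys the same rule, so $f/h^2$ is constant on an open orbit.
\end{remark}

\section{Index three}\label{sec:index3}

Throughout this section $V$ has signature $(p,3)$ and $\mathfrak g$ is not solvable. Two difficulties are new. The list of Lemma~\ref{lem:list} contains modules not yet excluded. And $\mathfrak{su}(2)$ can now act nontrivially on $V_-\cong\mathbb R^3$, while $V_+$ may be any $\mathfrak{su}(2)$-module, so that no finite list is available. Both are handled by using all of $\mathfrak g$, not only its semisimple subalgebras: non-solvability forces an invariant isotropic subspace.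

\subsection{Two tools}

\begin{lemma}\label{lem:isotropic}
If $\mathfrak g$ is not solvable (in any signature), then $V$ has a nonzero totally isotropic $L(\mathfrak g)$-invariant subspace.
\end{lemma}

\begin{proof}
Suppose not. If $W$ is invariant, so is $W^\perp$, because the $L_x$ are skew. Then $W\cap W^\perp$ is invariant and totally isotropic, hence zero. So every invariant subspace is nondegenerate and has the invariant complement $W^\perp$. A Lie algebra with a faithful completely reducible representation is reductive (the direct sum of its center and its derived algebra, which is semisimple), so $L(\mathfrak g)$ is reductive, and $\operatorname{tr}\operatorname{ad}=0$ on it.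

Let $\mathfrak t=\ker L$, an ideal of $\mathfrak g$, and use the identification $V=\mathfrak g$ of Proposition~\ref{prop:dictionary}(a). For $x\in\mathfrak t$ and $y\in\mathfrak g$ we have $[y,x]=L_yx-L_xy=L_yx$. So $\mathfrak t$ is an invariant subspace, hence nondegenerate, and $\operatorname{ad}y|_{\mathfrak t}=L_y|_{\mathfrak t}$ is skew for a nondegenerate form and has trace $0$. The trace of $\operatorname{ad}y$ on $\mathfrak g/\mathfrak t\cong L(\mathfrak g)$ is also $0$. So $G$ is unimodular, and solvable by (F1).
\end{proof}

\begin{lemma}\label{lem:euclid}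
A group of isometries of a Euclidean space $E$ with an open orbit $O$ is transitive.
\end{lemma}

\begin{proof}
Some $\varepsilon$-ball about a point of $O$ lies in $O$; by homogeneity the $\varepsilon$-ball about every point of $O$ does. A point in the closure of $O$ lies in one of these balls, so $O$ is closed, and $E$ is connected.
\end{proof}

The lemma fails for indefinite metrics: in Example~\ref{ex:plane} the orbit $x>0$ is open. It will be applied to the definite layers of the flag $0\subset I\subset I^\perp\subset V$ of an isotropic subspace $I$, in order to move a point with $f\ne0$ to a point with $f=0$.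

\subsection{No compact simple subalgebra}

\begin{proposition}\label{prop:nosu2}
$\mathfrak g$ contains no subalgebra isomorphic to $\mathfrak{su}(2)$.
\end{proposition}

\begin{proof}
Suppose $\mathfrak k\cong\mathfrak{su}(2)$ is a subalgebra. Take as origin a point fixed by $\mathfrak k$, and write $V=V_+\oplus V_-$ as in Lemma~\ref{lem:split}, with $\dim V_-=3$. The map $\mathfrak k\to\mathfrak{so}(V_-)$ is nonzero, hence injective as $\mathfrak k$ is simple, hence an isomorphism, and $V_-$ is irreducible.

\smallskip
\emph{The flag.} Let $I$ be as in Lemma~\ref{lem:isotropic}. The projection $I\to V_-$ along $V_+$ is $\mathfrak k$-equivariant, and its kernel $I\cap V_+$ is isotropic and definite, hence zero. By irreducibility $I\cong V_-$. So $\dim I=3$, and the form induced on $I^\perp/I$ has signature $(p-3,0)$: it is positive definite. Put $\bar V=V/I^\perp$. The metric identifies $\bar V$ with $I^*$ as $\mathfrak g$-modules. We give $I$ the Euclidean product transported from $V_-$ with the opposite sign, and $\bar V$ the dual product $(\,,)$. Then $\mathfrak k$ acts on $I$ and on $\bar V$ as the full algebra $\mathfrak{so}(3)$.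 Since $L(\mathfrak g)$ preserves $I^\perp$, the group $\tilde G$ acts affinely on $\bar V$, and $\mathfrak k$ fixes $0\in\bar V$.

\smallskip
\emph{The linear action on $\bar V$.} Let $\mathfrak q\subset\mathfrak{gl}(\bar V)$ be the image of $\mathfrak g$. It is an $\mathfrak{so}(3)$-submodule of $\mathfrak{gl}_3=\mathfrak{so}(3)\oplus\mathbb R\oplus\operatorname{Sym}_0$ containing $\mathfrak{so}(3)$, where $\operatorname{Sym}_0$ denotes the traceless symmetric matrices. The three summands are irreducible of dimensions $3,1,5$, so $\mathfrak q$ is $\mathfrak{so}(3)$, $\mathfrak{so}(3)\oplus\mathbb R$, $\mathfrak{sl}_3$ or $\mathfrak{gl}_3$.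

Suppose $\mathfrak q\supset\mathfrak{sl}_3$. The radical of $\mathfrak g$ maps to a solvable ideal of $\mathfrak q$, so into the scalars, and a Levi factor $\mathfrak s=[\mathfrak s,\mathfrak s]$ maps onto $\mathfrak{sl}_3$. The ideal $\mathfrak h$ of $\mathfrak s$ complementary to the kernel maps isomorphically onto $\mathfrak{sl}(3,\mathbb R)$. It acts on $\bar V$ by the defining representation, on $I$ by its dual, and trivially on the definite space $I^\perp/I$ by (S4). By (S1), $V\cong\bar V\oplus\bar V^*\oplus(\text{trivial})$. For the $\mathfrak{sl}(2,\mathbb R)$ in the upper left corner of $\mathfrak{sl}_3$, both $\bar V$ and $\bar V^*$ are $S^1\oplus S^0$, so $V$ is the module excluded by Lemma~\ref{lem:model}. Hence $\mathfrak q\subset\mathfrak{so}(3)\oplus\mathbb R$.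

\smallskip
\emph{Transitivity along the middle layer.} For $b\in\bar V$ let $F_b\subset V$ be the fiber over $b$, an affine space over $I^\perp$. Let $\mathfrak g_b$ be the subalgebra of elements whose induced field on $\bar V$ vanishes at $b$, and $G_b\subset\tilde G$ the corresponding connected subgroup; it preserves $F_b$. We claim:
\begin{equation}\label{eq:star}
\text{if $f\not\equiv0$ on $F_b$, then every coset $w+I\subset F_b$ contains a point $v'$ with $f(v')\neq0$.}
\end{equation}
Let $v\in F_b$ with $f(v)\ne0$. The induced field of $x\in\mathfrak g$ at $b$ is the class of $\Phi_v(x)$, so $\mathfrak g_b=\Phi_v^{-1}(I^\perp)$, and $\Phi_v(\mathfrak g_b)=I^\perp$ because $\Phi_v$ is bijective. The group $G_b$ acts on $F_b/I$, a Euclidean space over $I^\perp/I$, by isometries, and the orbit of the class of $v$ is open because $\mathfrak g_b\to I^\perp/I$ is onto. By Lemma~\ref{lem:euclid}, $G_b$ is transitive on $F_b/I$, and $f\neq0$ on $G_bv$. This proves \eqref{eq:star}.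

\smallskip
\emph{Case 1: $\mathfrak g$ does not fix $0\in\bar V$.} Some element acts on $\bar V$ as $(\mu+R,t)$ with $\mu\in\mathbb R$, $R\in\mathfrak{so}(3)$, $t\neq0$. Subtracting an element of $\mathfrak k$ gives $(\mu,t)$, and $[(R',0),(\mu,t)]=(0,R't)$ for $R'\in\mathfrak{so}(3)$, which is nonzero for suitable $R'$. The pure translations in the image of $\mathfrak g$ form a $\mathfrak k$-submodule of the irreducible module $\bar V$, so all translations occur and $\tilde G$ is transitive on $\bar V$. Since $\{f\neq0\}$ is nonempty and invariant, it meets $F_0=I^\perp$. By \eqref{eq:star} there is $v'\in I$ with $f(v')\neq0$. But $\mathfrak k$ acts on $I$ as $\mathfrak{so}(3)$ on $\mathbb R^3$, so $v'$ is killed by some $0\neq X\in\mathfrak k$ (a rotation about an axis through $v'$), and $f(v')=0$ by Lemma~\ref{lem:semisimple}.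

\smallskip
\emph{Case 2: $\mathfrak g$ fixes $0\in\bar V$.} Now $F_0$ is invariant and cannot be reached, so we work over a point $b\ne0$. Since $\{f\neq0\}$ is dense, there is $b\neq0$ with $f\not\equiv0$ on $F_b$. The action on $\bar V$ is linear. If an element of $\mathfrak g_b$ acts as $\mu+R$, then $0=((\mu+R)b,b)=\mu(b,b)$, so $\mu=0$. Thus $\mathfrak g_b$ acts on $\bar V$, and on $I\cong\bar V^*$, by Euclidean skew maps.

Choose $0\neq X\in\mathfrak k$ killing $b$. It generates a circle in $\mathrm{SU}(2)$, which acts linearly on $V$ and preserves $F_b$. The average $w$ of an orbit lies in the affine subspace $F_b$ and is fixed, so $L_Xw=0$ and $f(w)=0$. By \eqref{eq:star} there is $v'\in w+I$ with $f(v')\neq0$. Let $\mathfrak g_1=\Phi_{v'}^{-1}(I)\subset\mathfrak g_b$; it is the stabilizer in $\mathfrak g_b$ of the point $w+I$ of $F_b/I$, hence a subalgebra, and $\Phi_{v'}(\mathfrak g_1)=I$. The corresponding connected group preserves $w+I$ and acts on it by isometries of the Euclidean product of $I$, and the orbit of $v'$ is open in $w+I$. By Lemma~\ref{lem:euclid} this orbit contains $w$, so $f(w)\neq0$, a contradiction.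
\end{proof}

The hypothesis $q=3$ was used twice: it made $I\cong V_-$ the standard $\mathfrak{so}(3)$-module, in which every vector has a nonzero stabilizer, and it made $I^\perp/I$ definite.

\subsection{The surviving module}

\begin{proposition}\label{prop:module}
For every subalgebra $\mathfrak l\cong\mathfrak{sl}(2,\mathbb R)$ of $\mathfrak g$, the $\mathfrak l$-module $V$ is the orthogonal sum $S^1\otimes M_1\oplus S^2\oplus V_0$ with summands of signature $(2,2)$, $(2,1)$ and $(p-4,0)$.
\end{proposition}

\begin{proof}
The nontrivial part is nonzero by Lemma~\ref{lem:semisimple}, and we go through Lemma~\ref{lem:list}. The column $k=1$ is excluded by Lemma~\ref{lem:model}, the columns $k=2$ by Lemma~\ref{lem:excluded}(a) and (b), and the columns $k=4$ by Lemma~\ref{lem:excluded}(c). Suppose the nontrivial part is $S^6$ or $S^4\oplus S^2$. It has index $3$, so $V_0$ is positive definite, and the nontrivial isotypic components are irreducible and nondegenerate. The subspace $I$ of Lemma~\ref{lem:isotropic} is an $\mathfrak l$-submodule, so it is the sum of its intersections with the isotypic components. Each intersection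 is isotropic, hence zero, so $I=0$, a contradiction. What remains is $S^1\otimes M_1\oplus S^2$. It has signature $(4,3)$, so $V_0$ has signature $(p-4,0)$.
\end{proof}

\subsection{The Levi factor}

Recall that a noncompact real simple Lie algebra $\mathfrak h$ has a Cartan decomposition $\mathfrak h=\mathfrak c\oplus\mathfrak p$ with $\mathfrak p\neq0$, $[\mathfrak c,\mathfrak c]\subset\mathfrak c$, $[\mathfrak c,\mathfrak p]\subset\mathfrak p$, $[\mathfrak p,\mathfrak p]\subset\mathfrak c$. The Killing form $\mathsf K$ is negative definite on $\mathfrak c$ and positive definite on $\mathfrak p$, and $\mathfrak c$ is the direct sum of its center and of $[\mathfrak c,\mathfrak c]$, which is zero or compact semisimple.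

\begin{lemma}\label{lem:simple}
A real simple Lie algebra $\mathfrak h$ that contains no $\mathfrak{su}(2)$ is isomorphic to $\mathfrak{sl}(2,\mathbb R)$.
\end{lemma}

\begin{proof}
By (S3), $\mathfrak h$ is noncompact and $[\mathfrak c,\mathfrak c]=0$. The elements of $\mathfrak c$ commuting with $\mathfrak p$ are central in $\mathfrak h$, hence zero; so $\mathfrak p$ is a faithful $\mathfrak c$-module. It is irreducible. Indeed, let $0\neq W\subset\mathfrak p$ be a submodule and $W'$ its $\mathsf K$-orthogonal complement in $\mathfrak p$, also a submodule. Then $\mathsf K([W,W'],\mathfrak c)=\mathsf K(W,[W',\mathfrak c])=0$ and $[W,W']\subset\mathfrak c$, so $[W,W']=0$. The Jacobi identity gives $[W',[W,W]]=0$ and $[\mathfrak c,[W,W]]\subset[W,W]$, and $[W,[W,W]]\subset[W,\mathfrak c]\subset W$. So $W+[W,W]$ is a nonzero ideal, equal to $\mathfrak h$, and its $\mathfrak p$-part gives $W=\mathfrak p$.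

Commuting skew maps of a Euclidean space preserve a common line or plane. So $\dim\mathfrak p\le2$, $\dim\mathfrak c\le\dim\mathfrak{so}(\mathfrak p)\le1$, and $\dim\mathfrak h\le3$. By (S3), $\mathfrak h$ contains $\mathfrak{sl}(2,\mathbb R)$, so it equals it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:index3}]
Let $\mathfrak s\neq0$ be a Levi factor. By Proposition~\ref{prop:nosu2} and Lemma~\ref{lem:simple}, every simple ideal of $\mathfrak s$ is isomorphic to $\mathfrak{sl}(2,\mathbb R)$. Suppose there are two, $\mathfrak h_1$ and $\mathfrak h_2$. Decompose $V=S^1\otimes M_1\oplus S^2\oplus V_0$ for $\mathfrak h_1$ as in Proposition~\ref{prop:module}. The algebra $\mathfrak h_2$ commutes with $\mathfrak h_1$, so it acts by skew endomorphisms of the $\mathfrak h_1$-module $V$. On $S^2$ these are skew scalars, hence zero. On the definite space $V_0$ the action is trivial by (S4). On $S^1\otimes M_1$ it comes from a representation of $\mathfrak h_2$ on the plane $M_1$, which is nontrivial by faithfulness and so is $S^1$. Thus for $\mathfrak h_2$ the module $V$ is the sum of two copies of $S^1$ and a trivial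 module, against Lemma~\ref{lem:model}. So $\mathfrak s\cong\mathfrak{sl}(2,\mathbb R)$, and Proposition~\ref{prop:module} describes $V=\mathfrak g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}]
Existence for $p,q\ge3$, $p+q\ge7$ is Proposition~\ref{prop:examples}. In the remaining signatures either $\min(p,q)\le2$, and Theorem~\ref{thm:index2} applies, or $p=q=3$, and Theorem~\ref{thm:index3} applies because it requires $p\ge4$. The corollary is the case $q=2$ and the case $q=3$, where the conditions $n-3\ge3$, $n\ge7$ amount to $n\ge7$.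
\end{proof}

\section{Uniqueness in dimension seven}\label{sec:dim7}

We prove Theorem~\ref{thm:dim7}. By Theorem~\ref{thm:main}, non-solvable flat groups have dimension at least $7$, they exist in dimension $7$, and there the signature is $(4,3)$ or $(3,4)$. Let $\dim\mathfrak g=7$ with $\mathfrak g$ non-solvable; after a change of sign the signature is $(4,3)$. We identify $\mathfrak g$ with $\alpha(\mathfrak g)$. Its metric is the pullback of $\langle\,,\rangle$ under $\Phi_{v_0}$ for a base point $v_0$ with $f(v_0)\neq0$. We show first that $\mathfrak g$ is conjugate to some $\mathfrak a_\tau$, and then that neither $\tau$ nor $v_0$ matters. We use repeatedly the following principle: if $\theta$ is an invertible affine map of $V$ with linear part $\theta'$, then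
\begin{equation}\label{eq:conj}
(\theta\xi\theta^{-1})(\theta v)=\theta'\,\xi(v)
\end{equation}
for the conjugate $\theta\xi\theta^{-1}$ of an affine field $\xi$ in $\mathfrak{gl}(V\oplus\mathbb R)$. So if $\theta'$ multiplies the metric by $c$, conjugation by $\theta$ is an isomorphism from $\mathfrak g$ with base point $v$ to $\theta\mathfrak g\theta^{-1}$ with base point $\theta v$ that multiplies the metric by $c$.

\subsection{Coordinates}

By Theorem~\ref{thm:index3}, $\mathfrak g=\mathfrak s\oplus\mathfrak r$ with $\mathfrak s\cong\mathfrak{sl}_2$ and $\dim\mathfrak r=4$, and with the origin at a fixed point of $\mathfrak s$ we have $V=S^1\otimes M_1\oplus S^2$. Let $I$ be as in Lemma~\ref{lem:isotropic}. It is an isotropic $\mathfrak s$-submodule, so $I\cap S^2=0$ and $I=S^1\otimes M'$ with $0\neq M'\subset M_1$. As $S^1\otimes M_1$ is nondegenerate, $M'$ is a line. Choose a basis $m,m'$ of $M_1$ with $m'\in M'$, and write elements of $S^1\otimes M_1$ as $x\otimes m+y\otimes m'$. The quadratic form is a nonzero multiple of $\omega(x,y)$, which becomes $2\omega(x,y)$ after rescaling $m$. The form on $S^2$ has signature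 $(2,1)$, so it is a positive multiple of $\kappa$, which becomes $\kappa$ after rescaling the identification $S^2\cong\mathfrak{sl}_2$. Thus $V=\{(x,B,y)\}$ with the metric and the $\mathfrak{sl}_2$-action of Section~\ref{sec:example}, $I=\{(0,0,y)\}$ and $I^\perp=\{(0,B,y)\}$.

\subsection{The radical}

Let $\mathfrak u$ be the space of skew maps sending $V$ to $I^\perp$, $I^\perp$ to $I$ and $I$ to $0$. Such a map has the form $(x,B,y)\mapsto(0,\phi(x),\psi(B)+\sigma(x))$, and it is skew if and only if $\omega(x,\psi(B))=-\operatorname{tr}(B\phi(x))$ and $\omega(x,\sigma(x))=0$ for all $x,B$. So $\phi\in\operatorname{Hom}(S^1,S^2)$ is arbitrary and determines $\psi$, and $\sigma$ is a scalar. The weights of $\operatorname{Hom}(S^1,S^2)\cong S^1\otimes S^2$ are $\pm3,\pm1,\pm1$, so it is $S^3\oplus S^1$, and the summand $S^1$ is $\{A_a\}$. The map $D$ has eigenvalues $1,0,-1$ on the $x$-, $B$- and $y$-components, so $\operatorname{ad}D$ is $-1$ on the $(\phi,\psi)$-part and $-2$ on $Z$; on translations it acts as $D$. With the eigenvalues of $\operatorname{ad}D$ as subscripts,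
\begin{equation}\label{eq:weights}
\mathfrak u=S^3_{-1}\oplus\{A_a\}_{-1}\oplus\mathbb RZ_{-2},\qquad V=S^1_{1}\oplus S^2_0\oplus S^1_{-1}.
\end{equation}

The algebra $L(\mathfrak g)$ preserves $I$ and $I^\perp$. On $V/I^\perp\cong\mathbb R^2$ its image is $\mathfrak{sl}_2$ or $\mathfrak{gl}_2$, so the solvable ideal $\mathfrak r$ acts by scalars: $\xi\in\mathfrak r$ acts as $\mu(\xi)$ on $V/I^\perp$ and as $-\mu(\xi)$ on the dual space $I$. On $I^\perp/I$ the image is the simple algebra $\mathfrak{so}(2,1)$, so $\mathfrak r$ acts by zero. Hence $L_\xi-\mu(\xi)D\in\mathfrak u$ for $\xi\in\mathfrak r$.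

The linear form $\mu$ is not zero. Otherwise $\mathfrak r\subset\mathfrak u\ltimes V$, whose elements lower the flag $V\oplus\mathbb R\supset V\supset I^\perp\supset I\supset0$ and so are nilpotent matrices. Then $\operatorname{ad}\xi$ is nilpotent for $\xi\in\mathfrak r$, $\operatorname{tr}\operatorname{ad}$ vanishes on $\mathfrak r$ and on $\mathfrak s$, and $G$ is solvable by (F1).

Put $\mathfrak n=\ker\mu=\mathfrak r\cap(\mathfrak u\ltimes V)$, of dimension $3$. Scalars commute with everything, so $\mu([\mathfrak g,\mathfrak r])=0$, and $\mathfrak n$ is an ideal of $\mathfrak g$. By (S1) it has an $\mathfrak s$-invariant complementary line in $\mathfrak r$, on which $\mathfrak s$ acts trivially. Let $\eta$ span it, with $\mu(\eta)=1$. The only $\mathfrak s$-invariants in \eqref{eq:weights} are the multiples of $Z$, so $\eta=D+\gamma Z$. The linear isometry $\exp(sZ)$ commutes with $\mathfrak s$, preserves $I$, and conjugates $\eta$ to $D+(\gamma+2s)Z$, because $[Z,D]=2Z$. Taking $s=-\gamma/2$, we may assume $\eta=D$. So $\mathfrak g=\mathfrak{sl}_2\oplus\mathbb RD\oplus\mathfrak n$.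

\subsection{The ideal $\mathfrak n$}

The space $\mathfrak n$ is a $3$-dimensional subspace of $\mathfrak u\ltimes V$ invariant under $\mathfrak s$ and $\operatorname{ad}D$. Since $S^0$ occurs only once in \eqref{eq:weights}, either $\mathfrak n\cong S^2$ or $\mathfrak n=\mathbb RZ\oplus P$ with $P\cong S^1$. In the second case $\operatorname{ad}D$ commutes with $\mathfrak s$ and preserves the isotypic component $P$ of $\mathfrak n$, so it acts on $P$ by a scalar, $1$ or $-1$. By Lemma~\ref{lem:f}(c), $\mathfrak g$ has no nonconstant invariant polynomial. The cases are: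
\begin{itemize}
\item $\mathfrak n$ is the space of translations in $B$. Then $\omega(x,y)$ is invariant under $\mathfrak{sl}_2$, $D$ and $\mathfrak n$, which is impossible.
\item $P$ is the space of translations in $x$. The bracket of $Z$ with the translation $(a,0,0)$ is the translation $(0,0,a)$, which is not in $\mathfrak n$ for $a\ne0$; impossible.
\item $P=\{(\sigma A_a,(0,0,\tau a)):a\in\mathbb R^2\}$ with $(\sigma,\tau)\neq(0,0)$; these are the irreducible submodules of $\{A_a\}\oplus S^1_{-1}$. If $\sigma=0$, then $\operatorname{tr}B^2$ is invariant. If $\tau=0$, then $\mathfrak g$ acts linearly and $\langle v,v\rangle$ is invariant. So $\sigma\tau\neq0$, and rescaling $a$ we may take $\sigma=1$.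
\end{itemize}
Hence $\mathfrak g=\mathfrak a_\tau$ for some $\tau\neq0$, up to conjugation by an isometry. Conjugation by the homothety $v\mapsto v/\tau$ sends $(A,t)$ to $(A,t/\tau)$, so it carries $\mathfrak a_\tau$ to $\mathfrak a_1$, and by \eqref{eq:conj} it multiplies the metric by $\tau^{-2}$.

\subsection{The base point}

It remains to show that all points $v$ with $h(v)\neq0$ (Lemma~\ref{lem:claim}) give isomorphic metrics on $\mathfrak a_1$. Points in the same $\tilde G$-orbit do, by \eqref{eq:equivariance}. Let $\Omega_\pm=\{\pm h>0\}$. By Lemma~\ref{lem:algebra}, each one-parameter subgroup multiplies $h$ by positive factors, so $\Omega_+$ and $\Omega_-$ are $\tilde G$-invariant. They are connected: the connected group $\mathrm{SL}(2,\mathbb R)$ moves every point of $\Omega_\pm$ into the slice $x=e_1$, where $\Omega_\pm$ is the convex set $\mp b_3>0$. All orbits in $\Omega_\pm$ are open by Lemma~\ref{lem:f}(c), so each of $\Omega_+$ and $\Omega_-$ is a single orbit.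

To exchange the two orbits we use a reflection of the plane. Let $g=\operatorname{diag}(1,-1)$, so that $\omega(gx,gy)=-\omega(x,y)$, and put
\[
\theta(x,B,y)=(gx,\,gBg^{-1},\,-gy).
\]
It is a linear isometry, because $\omega(gx,-gy)=\omega(x,y)$ and the trace is conjugation invariant. Conjugation by $\theta$ sends $C$ to $gCg^{-1}$ and fixes $D$. It sends $Z$ to $-Z$, since $\theta(0,0,g^{-1}x)=(0,0,-x)$. For $E_a$ with $\tau=1$, \eqref{eq:odot} gives
\[
\theta\bigl(0,\ g^{-1}x\odot a,\ -2g^{-1}Bga+a\bigr)=\bigl(0,\ -x\odot ga,\ 2Bga-ga\bigr)=E_{-ga}(x,B,y).
\]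
So $\theta$ normalizes $\mathfrak a_1$. Finally $h(\theta v)=\omega(gBx,gx)=-h(v)$, so $\theta$ exchanges $\Omega_+$ and $\Omega_-$, and by \eqref{eq:conj} the two orbits give isomorphic metric Lie algebras. Thus every non-solvable flat metric Lie algebra of dimension $7$ is, up to isomorphism and a nonzero constant factor of the metric, the algebra $\mathfrak a_1\cong\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ with the metric of Proposition~\ref{prop:examples}. This proves Theorem~\ref{thm:dim7}. \qed

\begin{thebibliography}{9}

\bibitem{Baues}
O.~Baues, \emph{Prehomogeneous Affine Representations and Flat Pseudo-Riemannian Manifolds}, arXiv:0809.0824 (2008).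

\bibitem{Weyl}
H.~Weyl, \emph{The Classical Groups}.

\end{thebibliography}
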